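# Joins $\mathcal K\vee\mathcal P$ as upper-modular elements of the lattice of semigroup varieties

## 1. Words, identities and the lattice $\mathbf{SEM}$

Let $F$ be the free semigroup over a countably infinite alphabet. Its elements are *words*; a word is nonempty unless we say "possibly empty". For a word $w$ we write $|w|$ for its length, $c(w)$ for its set of letters (its *content*), and $\mathrm{ini}(w)$ for the word obtained from $w$ by keeping only the first occurrence of each letter. For $w=xyxzy$ we have $|w|=5$, $c(w)=\{x,y,z\}$, $\mathrm{ini}(w)=xyz$.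

**Definition (identities and varieties).** For a semigroup variety $\mathcal X$ we write $\mathcal X\models u=v$, or $u\approx_{\mathcal X}v$, if the identity $u=v$ holds in every member of $\mathcal X$. The relation $\approx_{\mathcal X}$ is a *fully invariant congruence* on $F$: a congruence preserved by every substitution of words for letters. By Birkhoff's theorem, $\mathcal X\mapsto{\approx_{\mathcal X}}$ is an order-reversing bijection between semigroup varieties and fully invariant congruences on $F$. So $\mathcal X\subseteq\mathcal Y$ means that every identity of $\mathcal Y$ holds in $\mathcal X$.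

Let $\mathbf{SEM}$ be the lattice of all semigroup varieties under inclusion. An identity holds in $\mathcal X\vee\mathcal Z$ iff it holds in both $\mathcal X$ and $\mathcal Z$. For the meet, the transitive closure of ${\approx_{\mathcal X}}\cup{\approx_{\mathcal Z}}$ is again compatible with multiplication and substitution, because each single step is. So it is the fully invariant congruence of $\mathcal X\wedge\mathcal Z$. Inserting trivial steps, we get: $\mathcal X\wedge\mathcal Z\models u=v$ iff there is a chain
$$u=w_0\approx_{\mathcal X}w_1\approx_{\mathcal Z}w_2\approx_{\mathcal X}w_3\approx_{\mathcal Z}\cdots\approx_{\mathcal Z}w_{2j}\approx_{\mathcal X}w_{2j+1}=v,\qquad j\ge1.\tag{1}$$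

We need six small examples:
$$\mathcal{SL}=\mathrm{var}\{x^2=x,\,xy=yx\},\quad \mathcal{ZM}=\mathrm{var}\{xy=zt\},\quad \mathcal{LZ}=\mathrm{var}\{xy=x\},$$
$$\mathcal{RZ}=\mathrm{var}\{xy=y\},\quad \mathcal{LRB}=\mathrm{var}\{x^2=x,\,xyx=xy\},\quad \mathcal{COM}=\mathrm{var}\{xy=yx\}.$$
Their identities are described by standard facts:

* $\mathcal{SL}\models u=v$ iff $c(u)=c(v)$;
* $\mathcal{ZM}\models u=v$ iff $u$ and $v$ coincide or $|u|,|v|\ge2$;
* $\mathcal{LZ}\models u=v$ (resp. $\mathcal{RZ}\models u=v$) iff $u,v$ have the same first (resp. last) letter;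
* $\mathcal{LRB}\models u=v$ iff $\mathrm{ini}(u)=\mathrm{ini}(v)$;
* $\mathcal{COM}\models u=v$ iff every letter occurs equally often in $u$ and in $v$.

All are seen in the same way. Take $\mathcal{LRB}$: by $xyx=xy$ and $x^2=x$ every later occurrence of a letter may be deleted, so $w\approx_{\mathcal{LRB}}\mathrm{ini}(w)$. Conversely, "$\mathrm{ini}(u)=\mathrm{ini}(v)$" is a fully invariant congruence containing both defining identities. For instance $\mathcal{LRB}$ satisfies $xyxz=xyz$ but not $xy=yx$. Also, $\mathcal{SL}$ is generated by the two-element semilattice, $\mathcal{ZM}$ by $\{a,0\}$ with all products $0$, and $\mathcal{RZ}$ by any right zero semigroup with at least two elements.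

**Definition (upper-modular element).** An element $x$ of a lattice $L$ is *upper-modular* if for all $y,z\in L$ with $y\le x$
$$x\wedge(y\vee z)=y\vee(x\wedge z).\tag{2}$$
A semigroup variety is *upper-modular* if it is an upper-modular element of $\mathbf{SEM}$.

The inequality $\ge$ in (2) always holds. As an example, take the pentagon with elements $0<p<q<1$ and $0<r<1$, where $r$ is incomparable to $p,q$. With $x=q$, $y=p$, $z=r$ the left side of (2) is $q\wedge1=q$ and the right side is $p\vee0=p$, so $q$ is not upper-modular. The element $r$ is: the only $y\le r$ are $0$ and $r$, and (2) is then $r\wedge z=r\wedge z$ or $r=r$.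

**Definition (completely regular).** A semigroup is *completely regular* (CR) if it is a union of groups. A variety is CR if all its members are.

Groups and bands are CR. The semigroup $\{a,0\}$ with zero multiplication is not: a subgroup containing $a$ would contain $a^2=0$, and a subgroup containing $0$ is $\{0\}$. If a semigroup satisfies $x=x^{n+1}$ with $n\ge1$, it is CR, because $\{x,x^2,\dots,x^n\}$ is a group. Conversely, let $\mathcal K$ be a CR variety and let $a$ generate its free monogenic semigroup. Then $a$ lies in a subgroup of $\langle a\rangle$, whose identity is some power $a^k$, so $a=a^{k+1}$ and $\mathcal K\models x=x^{k+1}$. Iterating, $\mathcal K\models x=x^{ik+1}$ for all $i\ge1$, so the exponent may be taken as large as we like.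

We shall use two textbook theorems. Clifford's theorem: a CR semigroup is a semilattice of completely simple semigroups. Rees's theorem: a completely simple semigroup is isomorphic to some $M(G;I,\Lambda;Q)$, that is, to $I\times G\times\Lambda$ with $G$ a group and $(i,g,\lambda)(j,h,\mu)=(i,\,g\,q_{\lambda j}\,h,\,\mu)$.

**Definition (degree $\le2$).** A *nilsemigroup* is a semigroup with $0$ in which every element has a power equal to $0$. A variety has *degree $\le2$* if every nilsemigroup in it is nilpotent of degree at most $2$, that is, satisfies $xy=0$.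

So $\mathcal{ZM}$ has degree $\le2$. A variety containing $\{a,a^2,0\}$ with $a^3=0\neq a^2$ does not.

## 2. The variety $\mathcal P$: sharp and blunt words

Put
$$\mathcal P=\mathrm{var}\{xy=x^2y,\;x^2y^2=y^2x^2\},\qquad \overleftarrow{\mathcal P}=\mathrm{var}\{xy=xy^2,\;x^2y^2=y^2x^2\}.$$

**Definition.** A word is *sharp* if its last letter occurs in it exactly once, and *blunt* otherwise.

Thus $x$, $yx$, $yyx$ are sharp, while $x^2$ and $xyx$ are blunt. Every $w^k$ with $k\ge2$ is blunt.

**Lemma 0.** $\mathcal P\models u=v$ iff $c(u)=c(v)$ and either both words are blunt, or both are sharp with the same last letter. Moreover $\mathcal{SL},\mathcal{ZM}\subseteq\mathcal P$.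

*Proof.* Let $S=\{e,a,0\}$ with $ee=e$, $ea=a$ and all other products $0$. This is a semigroup: a product of several elements is $e$ if all factors are $e$, is $a$ if the factors are $e,\dots,e,a$ (possibly no $e$), and is $0$ otherwise, however it is bracketed. It lies in $\mathcal P$: for $x=e$ we have $x^2=x$; for $x\in\{a,0\}$ both $xy$ and $x^2y$ are $0$; and the squares $e,0$ commute. It contains $\{e,0\}$ and $\{a,0\}$, so $\mathcal{SL},\mathcal{ZM}\subseteq\mathcal P$. In particular identities of $\mathcal P$ preserve content.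

Let $\mathcal P\models u=v$ with $u$ sharp, with last letter $x$. Evaluate $x$ as $a$ and all other letters as $e$. Then $u$ takes the value $a$. A word takes the value $a$ only if $x$ occurs in it once, at the end. So $v$ is sharp with last letter $x$. By symmetry this gives "only if".

Conversely, in $\mathcal P$ we have $x^2y=xy$ and $xyz=x^2y^2z=y^2x^2z=yxz$. So the letters before the last one may be permuted and repeated freely. Hence sharp words with equal content and equal last letter are equal in $\mathcal P$. Let a blunt word have last letter $x$, and let $y_1,\dots,y_m$ be its other distinct letters. Since $x$ also occurs before the last position, the word equals $y_1\cdots y_mx^2=y_1^2\cdots y_m^2x^2$ (for $m=0$: $x^k=x^2$ when $k\ge2$). Squares commute, so this depends only on the content. $\square$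

For instance, $yx=y^5x$ and $xyx=x^2y^2$ hold in $\mathcal P$, but $xy=yx$ and $xy=x^2y^2$ do not.

## 3. Which joins $\mathcal K\vee\mathcal P$ are upper-modular

Consider two claims about a semigroup variety $\mathcal V$:

* (ii) $\mathcal V=\mathcal K\vee\mathcal P$, where $\mathcal K$ is a completely regular variety with $\mathcal{RZ}\nsubseteq\mathcal K$;
* (iii) $\mathcal V=\mathcal K\vee\overleftarrow{\mathcal P}$, where $\mathcal K$ is a completely regular variety with $\mathcal{LZ}\nsubseteq\mathcal K$.

The following is a known result, quoted with the problem and not proved here: *if $\mathcal V$ is an upper-modular variety of degree $\le2$, then either every $S\in\mathcal V$ has $S^2$ completely regular, or $\mathcal V$ satisfies (ii), or $\mathcal V$ satisfies (iii).* The question, from B. M. Vernikov, "Special elements in lattices of semigroup varieties", arXiv:1309.0228 (2013), is the reverse one: **is every variety satisfying (ii) or (iii) upper-modular?** The answer is yes.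

**Theorem 1.** Let $\mathcal K$ be a completely regular variety with $\mathcal{RZ}\nsubseteq\mathcal K$. Then $\mathcal K\vee\mathcal P$ is an upper-modular element of $\mathbf{SEM}$. Dually, $\mathcal K\vee\overleftarrow{\mathcal P}$ is upper-modular whenever $\mathcal K$ is completely regular and $\mathcal{LZ}\nsubseteq\mathcal K$.

**Theorem 2.**
(a) For a CR variety $\mathcal K$: $\mathcal K\vee\mathcal P$ is upper-modular iff $\mathcal{RZ}\nsubseteq\mathcal K$; in that case every subvariety of $\mathcal K\vee\mathcal P$ is upper-modular. The dual statement holds for $\overleftarrow{\mathcal P}$ and $\mathcal{LZ}$.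
(b) Let $\mathcal V$ be a variety of degree $\le2$ containing some $S$ with $S^2$ not completely regular. Then $\mathcal V$ is upper-modular iff (ii) or (iii) holds.

In (b), "only if" is the quoted known result. Everything else is proved below. Reversing multiplication is an automorphism of $\mathbf{SEM}$ that interchanges $\mathcal P$ with $\overleftarrow{\mathcal P}$ and $\mathcal{LZ}$ with $\mathcal{RZ}$. So we only treat $\mathcal P$.

## 4. Two test cases: $\mathcal V=\mathcal P$, and $\mathcal{RZ}\subseteq\mathcal K$

If a variety does not contain $\mathcal A$, it satisfies an identity failing in $\mathcal A$. The next lemma normalizes that identity.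

**Lemma 1.** Let $\mathcal Z$ be any semigroup variety.
(A1) If $\mathcal{SL}\nsubseteq\mathcal Z$, then $\mathcal Z\models g=y^m$ for some $m$ and some word $g$ with $c(g)=\{x,y\}$ beginning with $y$.
(A2) If $\mathcal{ZM}\nsubseteq\mathcal Z$, then $\mathcal Z\models x=x^m$ for some $m\ge2$.
(A3) If $\mathcal P\nsubseteq\mathcal Z$, then $\mathcal Z\models y^Nx=y^jxr$ with $N,j\ge1$ and $r$ a nonempty word over $\{x,y\}$.

*Proof.* (A1) $\mathcal Z\models p=q$ with, say, $x\in c(p)\setminus c(q)$. Replace all letters other than $x$ by $y$ and multiply by $y$ on the left.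

(A2) $\mathcal Z$ satisfies an identity $x=q$ with $x$ a letter and $q\ne x$. If $q$ is another letter, $\mathcal Z$ is trivial and satisfies everything. Otherwise $|q|\ge2$, and we replace all letters by $x$.

(A3) Suppose $\mathcal{SL}\nsubseteq\mathcal Z$. Take (A1) and write $g=y^jxr'$ with $j\ge1$ and $r'$ possibly empty. Multiplying by $x$ on the right gives $y^mx=y^jxr'x$, and $r'x$ is nonempty. Now suppose $\mathcal{SL}\subseteq\mathcal Z$. Then $\mathcal Z\models p=q$ for some identity failing in $\mathcal P$, and $c(p)=c(q)$. By Lemma 0 one side is sharp, say $p=p_0x$ with $x\notin c(p_0)$ ($p_0$ possibly empty), and $q$ is not sharp with last letter $x$. Write $q=q_0xq_1$ with the displayed $x$ its first occurrence. Then $q_1$ is nonempty, since otherwise $q$ would be sharp with last letter $x$. Replace all letters other than $x$ by $y$ and multiply by $y$ on the left. $\square$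

**The case $\mathcal V=\mathcal P$ ($\mathcal K$ trivial).** We first list the subvarieties $\mathcal X$ of $\mathcal P$.

Suppose $\mathcal P\nsubseteq\mathcal X$. In (A3), Lemma 0 gives $y^Nx\approx_{\mathcal P}yx$ and $y^jxr\approx_{\mathcal P}x^2y^2$, since $y^jxr$ is blunt. So $\mathcal X\models yx=x^2y^2$. Hence any word $sx$ of length $\ge2$ equals in $\mathcal X$ the blunt word $x^2s^2$ of the same content, and by Lemma 0 *words of length $\ge2$ with the same content are equal in $\mathcal X$.*

* If $\mathcal{SL}\nsubseteq\mathcal X$ (then also $\mathcal P\nsubseteq\mathcal X$), take $g=y^m$ from (A1). From $gy=y^{m+1}$ we get $xy=y^2$ in $\mathcal X$, and symmetrically $yx=x^2$. As $xy=yx$ in $\mathcal X$, we get $x^2=y^2$, so $xy=y^2=t^2=zt$ and $\mathcal X\subseteq\mathcal{ZM}$. If moreover $\mathcal{ZM}\nsubseteq\mathcal X$, then $x=x^m=y^m=y$ in $\mathcal X$ for some $m\ge2$. So $\mathcal X$ is $\mathcal{ZM}$ or the trivial variety $\mathcal T$.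
* If $\mathcal{SL}\subseteq\mathcal X$ and $\mathcal P\nsubseteq\mathcal X$: when $\mathcal{ZM}\subseteq\mathcal X$, the nontrivial identities of $\mathcal X$ are exactly those $u=v$ with $c(u)=c(v)$ and $|u|,|v|\ge2$, so $\mathcal X=\mathcal{SL}\vee\mathcal{ZM}$. When $\mathcal{ZM}\nsubseteq\mathcal X$, then $x=x^m=x^2$ in $\mathcal X$, so every word may be replaced by its square and $\mathcal X=\mathcal{SL}$.

So the subvarieties are $\mathcal T,\mathcal{SL},\mathcal{ZM},\mathcal{SL}\vee\mathcal{ZM},\mathcal P$. They are distinguished by which of $\mathcal{SL},\mathcal{ZM},\mathcal P$ they contain (note $\mathcal{SL}\vee\mathcal{ZM}\models xy=yx$, which fails in $\mathcal P$).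

Now let $\mathcal Y_0\subseteq\mathcal P$, let $\mathcal Z$ be arbitrary, and put $\mathcal X=\mathcal P\wedge(\mathcal Y_0\vee\mathcal Z)$, $\mathcal Y=\mathcal Y_0\vee(\mathcal P\wedge\mathcal Z)$. Then $\mathcal Y\subseteq\mathcal X$. Suppose $\mathcal A\in\{\mathcal{SL},\mathcal{ZM},\mathcal P\}$ lies in $\mathcal X$ but not in $\mathcal Y$. Then $\mathcal A\nsubseteq\mathcal Z$, since $\mathcal P\wedge\mathcal Z\subseteq\mathcal Y$. Also $\mathcal A\subseteq\mathcal Y\vee\mathcal Z$, so every common identity of $\mathcal Y$ and $\mathcal Z$ holds in $\mathcal A$. We contradict this. For $\mathcal{SL}$: $\mathcal Y\subseteq\mathcal{ZM}$, and $gy=y^{m+1}$ from (A1) holds in $\mathcal Z$ and in $\mathcal{ZM}$ but not in $\mathcal{SL}$. For $\mathcal{ZM}$: $\mathcal Y\subseteq\mathcal{SL}$, and $x=x^m$ from (A2) will do. For $\mathcal P$: $\mathcal Y\subseteq\mathcal{SL}\vee\mathcal{ZM}$, and $y^Nx=y^jxr$ from (A3) holds in $\mathcal{SL}\vee\mathcal{ZM}$ but not in $\mathcal P$ (sharp versus blunt). So $\mathcal X$ and $\mathcal Y$ contain the same members of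 the list, $\mathcal X=\mathcal Y$, and $\mathcal P$ is upper-modular.

The second test shows why $\mathcal{RZ}$ is excluded.

**Lemma 2.** If $\mathcal K$ is a CR variety with $\mathcal{RZ}\subseteq\mathcal K$, then $\mathcal V=\mathcal K\vee\mathcal P$ is not upper-modular.

*Proof.* Let $\mathcal K\models x=x^{n+1}$, $n\ge1$. Test (2) with $\mathcal Y=\mathcal{RZ}\subseteq\mathcal V$ and $\mathcal Z=\mathcal{COM}$. In an identity of $\mathcal{RZ}\vee\mathcal{COM}$ the two sides have the same last letter and every letter occurs equally often in them. By Lemma 0 the identity holds in $\mathcal P$. Hence $\mathcal P\subseteq\mathcal V\wedge(\mathcal Y\vee\mathcal Z)$.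

On the other side, $xy=x^{n+1}y$ holds in $\mathcal K$ and in $\mathcal P$, hence in $\mathcal V$. So in $\mathcal V\wedge\mathcal{COM}$
$$xy=x^{n+1}y=yx^{n+1}=y^{n+1}x^{n+1}=x^{n+1}y^{n+1}.$$
The identity $xy=x^{n+1}y^{n+1}$ also holds in $\mathcal{RZ}$, hence in $\mathcal Y\vee(\mathcal V\wedge\mathcal Z)$. It fails in $\mathcal P$, because the left side is sharp and the right side blunt. So the two sides of (2) differ. $\square$

## 5. Three inclusions, and a pair that small varieties and groups do not separate

From now on $\mathcal K$ is a CR variety with $\mathcal{RZ}\nsubseteq\mathcal K$, we fix $n\ge2$ with $\mathcal K\models x=x^{n+1}$, and $\mathcal V=\mathcal K\vee\mathcal P$.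

**Reduction.** Let $\mathcal W\subseteq\mathcal V$ (for Theorem 1, $\mathcal W=\mathcal V$), $\mathcal Y_0\subseteq\mathcal W$, and let $\mathcal Z$ be any variety. Put $\mathcal Y=\mathcal Y_0\vee(\mathcal W\wedge\mathcal Z)$ and $\mathcal X=\mathcal W\wedge(\mathcal Y_0\vee\mathcal Z)$. Then
$$\mathcal Y\subseteq\mathcal X\subseteq\mathcal V,\qquad \mathcal X\subseteq\mathcal Y\vee\mathcal Z,\qquad \mathcal X\wedge\mathcal Z\subseteq\mathcal Y.\tag{3}$$
Indeed $\mathcal Y_0$ and $\mathcal W\wedge\mathcal Z$ both lie in $\mathcal W$ and in $\mathcal Y_0\vee\mathcal Z$; next, $\mathcal X\subseteq\mathcal Y_0\vee\mathcal Z\subseteq\mathcal Y\vee\mathcal Z$; finally $\mathcal X\wedge\mathcal Z=\mathcal W\wedge\mathcal Z\subseteq\mathcal Y$. The aim is to deduce $\mathcal X=\mathcal Y$ from (3) alone. We use (3) in two ways: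

* an identity that holds in both $\mathcal Y$ and $\mathcal Z$ holds in $\mathcal X$;
* an identity $u=v$ of $\mathcal Y$ holds in $\mathcal X\wedge\mathcal Z$, so there is a chain (1) from $u$ to $v$.

**The first attempt.** The case $\mathcal V=\mathcal P$ suggests a plan: find invariants that determine a subvariety of $\mathcal V$, and use (3) to show that $\mathcal X$ and $\mathcal Y$ have the same invariants. With $\mathcal K$ present, natural invariants of $\mathcal X$ are the members of the list $\mathcal{SL},\mathcal{ZM},\mathcal{LZ},\mathcal{LRB},\mathcal P$ contained in $\mathcal X$, and the groups in $\mathcal X$. We shall see that these do transfer from $\mathcal X$ to $\mathcal Y$. But they do not determine a subvariety.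

Here is a pair that they do not separate. Let $\mathrm{occ}_d(w)$ be the number of occurrences of $d$ in $w$. For a word $u$ with $\mathrm{ini}(u)=c_1\cdots c_k$ and $2\le i\le k$, let
$$u_i=\text{the prefix of }u\text{ preceding the first occurrence of }c_i.$$
Thus $u=xyxz$ has $u_2=x$ and $u_3=xyx$. Let $\mathcal A_2$ be the variety of abelian groups of exponent dividing $2$ (as a semigroup variety), and $\mathcal Y=\mathcal A_2\vee\mathcal{LRB}$. So $\mathcal Y\models u=v$ iff $\mathrm{ini}(u)=\mathrm{ini}(v)$ and $\mathrm{occ}_d(u)\equiv\mathrm{occ}_d(v)\pmod2$ for all $d$. Let $\mathcal X$ be the variety with $\mathcal X\models u=v$ iff, in addition, $\mathrm{occ}_d(u_i)\equiv\mathrm{occ}_d(v_i)\pmod2$ for all $i\ge2$ and all $d$.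

We must check that the second condition defines a fully invariant congruence. Multiply $u,v$ by $w$ on the right: the prefix before a newly appearing letter is $uw'$, resp. $vw'$, with the same $w'$. On the left: the prefix before a first occurrence lies within $w$, or equals $w$ for both words, or is $wu_i$, resp. $wv_i$. Under a substitution $\varphi$, the first occurrence of $d$ in $\varphi(u)$ lies in $\varphi(c_i)$ with $i$ least such that $d\in c(\varphi(c_i))$; the prefix before it is $\varphi(u_i)e$ with $e$ a prefix of $\varphi(c_i)$ (just $e$ if $i=1$), and the parities in $\varphi(u_i)$ are determined by those in $u_i$. So the relation is a fully invariant congruence.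

Now $\mathcal Y\subseteq\mathcal X$, and $\mathcal X$ is CR because $\mathcal X\models x=x^3$. Also $\mathcal X\models xyx^2=xy$, which fails in $\mathcal{RZ}$. So $\mathcal X$ is an admissible $\mathcal K$, with $n=2$. Both $\mathcal X$ and $\mathcal Y$ contain $\mathcal{SL},\mathcal{LZ},\mathcal{LRB}$, because $\mathrm{ini}(u)$ determines the content and the first letter of $u$. Neither contains $\mathcal{ZM}$ or $\mathcal P$, because of $x=x^3$. Groups in $\mathcal X$ satisfy $x^2=1$, so both varieties have exactly the groups of $\mathcal A_2$. Yet $xyx=x^2y$ holds in $\mathcal Y$ and fails in $\mathcal X$: the prefixes before $y$ are $x$ and $x^2$.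

So an invariant is missing. In $\mathcal X$ a word carries a group-valued datum at each first occurrence of a letter, and these data do not come from groups in $\mathcal X$ alone. We shall record them by a congruence $\eta_{\mathcal X}$ on words. The plan is then:

* Sections 6–8: identities of $\mathcal V$; groups; the relation $\eta$; effects of missing small varieties;
* Section 9: small varieties, groups and $\eta$ determine a subvariety of $\mathcal V$;
* Sections 10–11: under (3), each of these invariants transfers.

## 6. Identities of $\mathcal V$ and the groups in its subvarieties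

**Comparison rule.** $\mathcal V\models u=v$ iff $\mathcal K\models u=v$ and, by Lemma 0, the words $u,v$ have the same content, the same type (sharp or blunt) and, if sharp, the same last letter.

**Step 1: later factors $w^n$ can be deleted in $\mathcal K$.** This is where $\mathcal{RZ}\nsubseteq\mathcal K$ enters:
$$\mathcal K\models uw^n=u\quad\text{whenever }c(w)\subseteq c(u).\tag{4}$$

*Proof.* By Clifford's theorem $S\in\mathcal K$ is a semilattice of completely simple semigroups $D_\alpha$, which are subsemigroups of $S$ and so lie in $\mathcal K$. Write $D_\alpha=M(G;I,\Lambda;Q)$. Projection onto $\Lambda$ is a homomorphism onto a right zero semigroup. If $|\Lambda|\ge2$, this would give $\mathcal{RZ}\subseteq\mathcal K$. So $|\Lambda|=1$; write $\Lambda=\{\lambda\}$. The idempotents of $D_\alpha$ are the $f=(i,q_{\lambda i}^{-1},\lambda)$, and $(j,g,\lambda)f=(j,g\,q_{\lambda i}q_{\lambda i}^{-1},\lambda)=(j,g,\lambda)$. So each idempotent of $D_\alpha$ is a right identity of $D_\alpha$.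

Let $a,b\in S$ be the values of $u,w$ under some assignment, with $a\in D_\alpha$. Since $c(w)\subseteq c(u)$, the component of $b$ lies above $\alpha$ in the semilattice, so $ab^n\in D_\alpha$. From $x=x^{n+1}$ we get $x^{2n}=x^{n+1}x^{n-1}=x^n$. So $f=(ab^n)^n$ is an idempotent of $D_\alpha$, and $af=a$. Moreover $fb^n=f$, because $f$ ends in $b^n$ and $b^{2n}=b^n$. Hence $ab^n=afb^n=af=a$. $\square$

**Step 2: the working identities of $\mathcal V$.** For every blunt word $b$, all words $s$ and letters $x$:
$$\mathcal V\models b=b^{n+1},\qquad \mathcal V\models sx=s^{n+1}x.\tag{5}$$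
Both hold in $\mathcal K$ by $x=x^{n+1}$. In the first, both sides are blunt with the same content. In the second, both sides are sharp with last letter $x$ if $x\notin c(s)$, and blunt otherwise. Likewise $s x\approx_{\mathcal V}s^{kn+1}x$ and $w^{kn}\approx_{\mathcal V}w^n$ for $k\ge1$. Next, for possibly empty $b$,
$$\mathcal V\models(ab)^n=a^n\quad\text{whenever }c(b)\subseteq c(a).\tag{6}$$
Indeed, in $\mathcal K$ we have $a^n=a^n(ab)^n=a^{n+1}b(ab)^{n-1}=ab(ab)^{n-1}=(ab)^n$, the first equality by (4). Both words are blunt since $n\ge2$, and contents agree.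

From now on "by (4)", for an identity of $\mathcal V$, means: it holds in $\mathcal K$ by (4) and $x=x^{n+1}$, and the content and type conditions of the comparison rule are visibly satisfied. Three instances recur.

* (7) A product of $n$-th powers of letters equals in $\mathcal V$ the product of the $n$-th powers of those letters taken once each, in order of first occurrence. (Later factors $d^n$ may be deleted in $\mathcal K$; both sides are blunt.)
* (8) $u^nv^n\approx_{\mathcal V}u^n$ if $c(v)\subseteq c(u)$.
* (9) $d^nu^n\approx_{\mathcal V}u^n$ if $d$ is the first letter of $u$. (In $\mathcal K$, $d^nd=d$; both sides are blunt with content $c(u)$.)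

For example, with $n=2$: $y^2x^2y^2z^2x^2\approx_{\mathcal V}y^2x^2z^2$.

**Step 3: groups.** For $\mathcal X\subseteq\mathcal V$ let $G_{\mathcal X}$ be the class of groups in $\mathcal X$. By $sx=s^{n+1}x$ they satisfy $g^n=1$. The next lemma converts group identities into identities of $\mathcal X$.

**Lemma 3.** Let $\mathcal X\subseteq\mathcal V$ and $c(u)\cup c(v)\subseteq c(h)$. Then $G_{\mathcal X}\models u=v$ iff $\mathcal X\models h^nu=h^nv$.

*Proof.* "If": in a group of $\mathcal X$ we have $h^n=1$. "Only if": let $C=c(h)$ and let $e$ be the class of $h^n$ in the relatively free semigroup $F_{\mathcal X}(C)$. Then $e^2=e$, since $h^{2n}\approx_{\mathcal V}h^n$. The monoid $M=eF_{\mathcal X}(C)e$ has identity $e$. For a word $a$ over $C$, (6) gives $(h^n\cdot ah^n)^n\approx_{\mathcal V}(h^n)^n\approx_{\mathcal V}h^n$. So every element of $M$ has $n$-th power $e$, and $M$ is a group lying in $\mathcal X$. If $G_{\mathcal X}\models u=v$, evaluate each letter $d\in C$ as $ede\in M$. The value of $u=d_1\cdots d_m$ is the class of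
$$h^nd_1h^nd_2h^n\cdots d_mh^n\approx_{\mathcal V}h^nd_1d_2\cdots d_m$$
by (4); both words are blunt, as $d_m\in c(h)$. The same holds for $v$. Hence $h^nu\approx_{\mathcal X}h^nv$. $\square$

## 7. The congruence $\eta_{\mathcal X}$

We now define the missing invariant. The purpose of $h^n$ below is to use up all letters of $s$ in advance, so that only a group-like trace of $s$, taken just before the new letter $x$, is left.

**Definition.** Let $\mathcal X\subseteq\mathcal V$. Put $(s,t)\in\eta_{\mathcal X}$ iff $\mathcal X\models(h^nsx)^n=(h^ntx)^n$ for some word $h$ with $c(h)\supseteq c(s)\cup c(t)$ and some letter $x\notin c(h)$.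

Take the pair $\mathcal Y\subseteq\mathcal X$ of Section 5, with $n=2$. Both words $(h^2sx)^2$, $(h^2tx)^2$ have $\mathrm{ini}$ equal to $\mathrm{ini}(h)x$ and all parities even. Prefixes before letters of $h$ lie inside $h$ and agree. The prefixes before $x$ are $h^2s$ and $h^2t$. So $(s,t)\in\eta_{\mathcal X}$ iff $\mathrm{occ}_d(s)\equiv\mathrm{occ}_d(t)\pmod 2$ for all $d$, while $\eta_{\mathcal Y}$ is the universal relation. On $C^+$, the set of words over a finite set $C$, the quotients are $(\mathbb Z/2)^{C}$ for $\eta_{\mathcal X}$ and the trivial group for $\eta_{\mathcal Y}$.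

**Lemma 4.** "Some $h,x$" may be replaced by "all $h,x$" in the definition. The relation $\eta_{\mathcal X}$ is a congruence on $F$. For every nonempty finite set $C$ of letters, $C^+/\eta_{\mathcal X}$ is a group satisfying $g^n=1$, and all words $w^n$ with $w\in C^+$ represent its identity.

*Proof.* *Independence of $h,x$.* Suppose the identity holds for $h,x$, and let $c(g)\supseteq c(s)\cup c(t)$, $y\notin c(g)$. Replace the letters of $c(h)\setminus(c(s)\cup c(t))$ by a letter of $c(s)\cup c(t)$, and $x$ by $y$. This gives $(h'^nsy)^n\approx_{\mathcal X}(h'^nty)^n$ with $c(h')=c(s)\cup c(t)$. Multiply by $g^n$ on the left and raise to the $n$-th power. With $A=h'^nsy$,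
$$(g^nA^n)^n=(g^nA\cdot A^{n-1})^n\approx_{\mathcal V}(g^nA)^n=(g^nh'^nsy)^n\approx_{\mathcal V}(g^nsy)^n,$$
by (6) and then (4). The same holds for $t$, so $(g^nsy)^n\approx_{\mathcal X}(g^nty)^n$.

*Congruence.* Reflexivity and symmetry are clear. Transitivity follows by choosing one $h$ that contains the letters of all three words. For right multiplication by $w$, take $c(h)\supseteq c(stw)$ and $x\notin c(h)$, and substitute $x\mapsto wx$ in $(h^nsx)^n=(h^ntx)^n$. For left multiplication, multiply this identity by $h^nw$ on the left and raise to the $n$-th power: by (6) and (4),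
$$(h^nw(h^nsx)^n)^n\approx_{\mathcal V}(h^nwh^nsx)^n\approx_{\mathcal V}(h^nwsx)^n,$$
and similarly for $t$.

*Group.* Let $s,v,w$ have content in $c(h)$, $x\notin c(h)$. By (4),
$$h^nw^nsx\approx_{\mathcal V}h^nsx\approx_{\mathcal V}h^nsw^nx,\qquad h^nw^nx\approx_{\mathcal V}h^nx\approx_{\mathcal V}h^nv^nx;$$
all these words are sharp with last letter $x$ and content $c(h)\cup\{x\}$. Raising to the $n$-th power gives $(w^ns,s),(sw^n,s),(w^n,v^n)\in\eta_{\mathcal X}$. So all $n$-th powers of words of $C^+$ form one class, which is the identity of $C^+/\eta_{\mathcal X}$, and $s^{n-1}$ represents the inverse of $s$. $\square$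

Clearly $\mathcal Y\subseteq\mathcal X$ implies $\eta_{\mathcal X}\subseteq\eta_{\mathcal Y}$.

**Lemma 5.** If $\mathcal X\subseteq\mathcal V$ and $\mathcal X\models axp=bxq$, where $x\notin c(a)=c(b)=C$ and $p,q$ are possibly empty with $c(p),c(q)\subseteq C\cup\{x\}$, then $(a,b)\in\eta_{\mathcal X}$.

*Proof.* Multiply by $h^n$ on the left, where $c(h)=C$, and raise to the $n$-th power. By (6), $(h^naxp)^n\approx_{\mathcal V}(h^nax)^n$ and $(h^nbxq)^n\approx_{\mathcal V}(h^nbx)^n$. $\square$

So within $\mathcal V$ a tail $p$ after the first $x$ can be cut off. For identities of the arbitrary variety $\mathcal Z$ nothing of this kind is available, and this will be the difficulty in Section 11.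

## 8. Identities forced by the absence of a small variety

**Equalizing contents.** If $\mathcal Z\models p=q$ with different first letters, we multiply on the right by a word containing all letters of $p,q$ and may assume $c(p)=c(q)$. If $\mathcal Z\models p=q$ with $\mathrm{ini}(p)\ne\mathrm{ini}(q)$, we multiply on the right by $dw$, where $d$ is a new letter and $w$ contains all letters of $p,q$. Now contents agree, and the $\mathrm{ini}$'s still differ, since they are $\mathrm{ini}(p)d\cdots$ and $\mathrm{ini}(q)d\cdots$. In this situation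
$$c(p)=c(q),\qquad \mathrm{ini}(p)=\alpha a\cdots,\quad \mathrm{ini}(q)=\alpha b\cdots,\quad a\ne b,\tag{10}$$
with $a,b$ letters and $\alpha$ a possibly empty word.

**Lemma 6.** Let $\mathcal X\subseteq\mathcal V$.
(B1) If $\mathcal{SL}\nsubseteq\mathcal X$, then $\mathcal X\models y^nx^n=y^n$.
(B2) If $\mathcal{LZ}\nsubseteq\mathcal X$ and $c(u)=c(v)$, then $\mathcal X\models u^n=v^n$. If also $\mathcal{SL}\nsubseteq\mathcal X$, then $\mathcal X\models x^n=y^n$.
(B3) If $\mathcal{LRB}\nsubseteq\mathcal X$, $c(u)=c(v)$, and $u,v$ have the same first letter, then $\mathcal X\models u^n=v^n$.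
(B4) If $\mathcal P\nsubseteq\mathcal X$, then $\mathcal X\models u=u^{n+1}$ for all words with $|u|\ge2$. If $\mathcal{ZM}\nsubseteq\mathcal X$, then $\mathcal X\models u=u^{n+1}$ for all words $u$.

*Proof.* (B1) In (A1) for $\mathcal X$ substitute $x\mapsto x^n$, $y\mapsto y^n$. By (7), $y^nx^n\approx_{\mathcal V}g(x^n,y^n)\approx_{\mathcal X}y^{nm}\approx_{\mathcal V}y^n$.

(B2) $\mathcal X\models p=q$ with first letters $a\ne b$ and $c(p)=c(q)$. Replace all letters except $a$ by $b$, then $a\mapsto a^n$, $b\mapsto b^n$. By (7), $\mathcal X\models a^nb^n=b^na^n$. By (8), $u^n\approx_{\mathcal V}u^nv^n\approx_{\mathcal X}v^nu^n\approx_{\mathcal V}v^n$. If also $\mathcal{SL}\nsubseteq\mathcal X$, then (B1) gives $y^n=y^nx^n=x^ny^n=x^n$ in $\mathcal X$.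

(B3) $\mathcal X\models p=q$ with (10). Multiply by a new letter $t$ on the left, replace the letters of $\alpha$ by $t$, and all letters other than $t,a$ by $b$. In $p$ only letters of $\alpha$ precede the first $a$, and $b$ occurs later. In $q$ only letters of $\alpha$ precede the first $b$, and $a$ occurs later. So the two sides now have $\mathrm{ini}$ equal to $tab$ and $tba$. Substituting $n$-th powers for $t,a,b$ and using (7), $\mathcal X\models t^na^nb^n=t^nb^na^n$. If $d$ is the first letter of $u$ and $v$, then by (8) and (9) $u^n\approx_{\mathcal V}d^nu^nv^n\approx_{\mathcal X}d^nv^nu^n\approx_{\mathcal V}v^n$.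

(B4) Let $\mathcal P\nsubseteq\mathcal X$, and let $u=sx$ with $s$ a word and $x$ a letter. Take (A3) for $\mathcal X$ and substitute $s$ for its letter $y$; write $r(x,s)$ for the resulting $r$. Then
$$sx\approx_{\mathcal V}s^{nN+1}x=s^{(n-1)N+1}\,s^Nx\approx_{\mathcal X}s^{(n-1)N+1}s^jx\,r(x,s)=:b.$$
The word $b$ is blunt, since its last letter belongs to the nonempty word $r(x,s)$, whose letters all occur earlier. So $sx\approx_{\mathcal X}b\approx_{\mathcal V}b^{n+1}\approx_{\mathcal X}(sx)^{n+1}$. If $\mathcal{ZM}\nsubseteq\mathcal X$, then (A2) and (5) give $x\approx_{\mathcal X}x^m\approx_{\mathcal V}(x^m)^{n+1}\approx_{\mathcal X}x^{n+1}$, and we substitute $u$ for $x$. $\square$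

## 9. Small varieties, groups and $\eta$ determine a subvariety of $\mathcal V$

The principle: a blunt word $u$ equals $u^n\cdot u$ in $\mathcal V$. The group part $u$ is controlled by Lemma 3, and the idempotent part $u^n$ by the first letter, $\mathrm{ini}(u)$ and $\eta$. The next lemma treats the idempotent part. Recall that $u_i$ is the prefix of $u$ before the first occurrence of $c_i$.

**Lemma 7.** If $\mathcal X\subseteq\mathcal V$, $\mathrm{ini}(u)=\mathrm{ini}(v)=c_1\cdots c_k$ and $(u_i,v_i)\in\eta_{\mathcal X}$ for $2\le i\le k$, then $\mathcal X\models u^n=v^n$.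

*Proof.* Induction on $k$. If $k=1$, both sides equal $c_1^n$ in $\mathcal V$. Let $k\ge2$. Since $u$ begins with $u_kc_k$ and has the same content as $u_kc_k$, (6) gives $u^n\approx_{\mathcal V}(u_kc_k)^n$, and likewise $v^n\approx_{\mathcal V}(v_kc_k)^n$. We have $\mathrm{ini}(u_k)=\mathrm{ini}(v_k)=c_1\cdots c_{k-1}$, $(u_k)_i=u_i$ and $(v_k)_i=v_i$. So by induction $u_k^n\approx_{\mathcal X}v_k^n$. By (5), by Lemma 4 with $h=u_k$ and $x=c_k$, by $u_k^n\approx_{\mathcal X}v_k^n$, and by (5) again,
$$(u_kc_k)^n\approx_{\mathcal V}(u_k^nu_kc_k)^n\approx_{\mathcal X}(u_k^nv_kc_k)^n\approx_{\mathcal X}(v_k^nv_kc_k)^n\approx_{\mathcal V}(v_kc_k)^n.\qquad\square$$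

**Proposition 8.** Let $\mathcal Y\subseteq\mathcal X\subseteq\mathcal V$. Suppose that each of $\mathcal{SL},\mathcal{ZM},\mathcal{LZ},\mathcal{LRB},\mathcal P$ contained in $\mathcal X$ is contained in $\mathcal Y$, that every identity of $G_{\mathcal Y}$ holds in $G_{\mathcal X}$, and that, if $\mathcal{LRB}\subseteq\mathcal X$, then $\eta_{\mathcal Y}\subseteq\eta_{\mathcal X}$. Then $\mathcal X=\mathcal Y$.

*Proof.* Let $\mathcal Y\models u=v$, $u\ne v$. We show $\mathcal X\models u=v$.

**Step 1: reduction to blunt words.** Let $\mathcal P\nsubseteq\mathcal X$. If $\mathcal{ZM}\subseteq\mathcal X$, then $\mathcal{ZM}\subseteq\mathcal Y$, so $|u|,|v|\ge2$ and the first part of (B4) applies; if $\mathcal{ZM}\nsubseteq\mathcal X$, the second part applies. In both cases $u\approx_{\mathcal X}u^{n+1}$ and $v\approx_{\mathcal X}v^{n+1}$, so we may replace $u,v$ by the blunt words $u^{n+1},v^{n+1}$.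

Let $\mathcal P\subseteq\mathcal X$. Then $\mathcal P\subseteq\mathcal Y$, so either $u,v$ are both blunt, or $u=u'x$, $v=v'x$ with $x\notin c(u')=c(v')$. In the latter case $u',v'$ are nonempty, since otherwise $u=x=v$. The substitution $x\mapsto u'^n$ gives
$$u'^{n+1}\approx_{\mathcal Y}v'u'^n\approx_{\mathcal V}v'^{n+1};$$
the second equality holds because in $\mathcal K$ both sides equal $v'$ by (4), and both sides are blunt with the same content. If we know the blunt identity $u'^{n+1}=v'^{n+1}$ in $\mathcal X$, then by (5) $u'x\approx_{\mathcal V}u'^{n+1}x\approx_{\mathcal X}v'^{n+1}x\approx_{\mathcal V}v'x$.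

So let $u,v$ be blunt. Since $G_{\mathcal Y}\models u=v$, also $G_{\mathcal X}\models u=v$.

**Step 2: the case $\mathcal{SL}\subseteq\mathcal X$.** Then $\mathcal{SL}\subseteq\mathcal Y$, so $c(u)=c(v)$. We claim $u^n\approx_{\mathcal X}v^n$.

* If $\mathcal{LZ}\nsubseteq\mathcal X$, this is (B2).
* If $\mathcal{LZ}\subseteq\mathcal X$ and $\mathcal{LRB}\nsubseteq\mathcal X$, then $\mathcal{LZ}\subseteq\mathcal Y$, so the first letters of $u,v$ coincide, and (B3) applies.
* If $\mathcal{LRB}\subseteq\mathcal X$, then $\mathcal{LRB}\subseteq\mathcal Y$, so $\mathrm{ini}(u)=\mathrm{ini}(v)=c_1\cdots c_k$. For $2\le i\le k$ replace $c_i,\dots,c_k$ by a new letter $x$. The identity becomes $u_ixp=v_ixq$ with $c(u_i)=c(v_i)=\{c_1,\dots,c_{i-1}\}$, and it holds in $\mathcal Y$. Lemma 5 for $\mathcal Y$ gives $(u_i,v_i)\in\eta_{\mathcal Y}\subseteq\eta_{\mathcal X}$. Apply Lemma 7.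

Now Lemma 3 with $h=u$ gives $u\approx_{\mathcal V}u^nu\approx_{\mathcal X}u^nv\approx_{\mathcal X}v^nv\approx_{\mathcal V}v$.

**Step 3: the case $\mathcal{SL}\nsubseteq\mathcal X$.** If a word $w$ begins with the letter $d$, then by (9) and (B1) $w^n\approx_{\mathcal V}d^nw^n\approx_{\mathcal X}d^n$. Put $h=uv$. If $\mathcal{LZ}\subseteq\mathcal X$, then $\mathcal{LZ}\subseteq\mathcal Y$, so $u,v,h$ begin with the same letter $d$ and their $n$-th powers all equal $d^n$ in $\mathcal X$. If $\mathcal{LZ}\nsubseteq\mathcal X$, all $n$-th powers are equal in $\mathcal X$ by (B2). In any case $u^n\approx_{\mathcal X}h^n\approx_{\mathcal X}v^n$, and by Lemma 3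
$$u\approx_{\mathcal V}u^nu\approx_{\mathcal X}h^nu\approx_{\mathcal X}h^nv\approx_{\mathcal X}v^nv\approx_{\mathcal V}v.\qquad\square$$

## 10. Transfer of small varieties and of group identities

In this section and the next, $\mathcal X,\mathcal Y,\mathcal Z$ are varieties satisfying (3). We verify the hypotheses of Proposition 8 one after another.

**Lemma 9.** Each of $\mathcal{SL},\mathcal{ZM},\mathcal{LZ},\mathcal{LRB},\mathcal P$ contained in $\mathcal X$ is contained in $\mathcal Y$.

*Proof.* Let $\mathcal A$ be one of them, $\mathcal A\subseteq\mathcal X$, and suppose $\mathcal A\nsubseteq\mathcal Y$. Then $\mathcal A\nsubseteq\mathcal Z$, because $\mathcal X\wedge\mathcal Z\subseteq\mathcal Y$. We exhibit an identity of $\mathcal Y$ and $\mathcal Z$ that fails in $\mathcal A$. This contradicts $\mathcal A\subseteq\mathcal X\subseteq\mathcal Y\vee\mathcal Z$. Lemma 6 is applied to $\mathcal Y\subseteq\mathcal V$.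

* $\mathcal{SL}$: with $\mathcal Z\models g=y^m$ from (A1), take $y^ng^n=y^{n+mn}$. It holds in $\mathcal Z$. In $\mathcal Y$ the left side equals $y^n$ by (B1), and the right side equals $y^n$ already in $\mathcal V$. It fails in $\mathcal{SL}$, since $x\in c(g)$.
* $\mathcal{ZM}$: by (A2), $\mathcal Y\models x=x^m$ and $\mathcal Z\models x=x^k$ with $m,k\ge2$. Iterating, both satisfy $x=x^{1+(m-1)(k-1)}$, which fails in $\mathcal{ZM}$.
* $\mathcal{LZ}$: $\mathcal Z\models p=q$ with different first letters and $c(p)=c(q)$. Take $p^n=q^n$; it holds in $\mathcal Y$ by (B2).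
* $\mathcal{LRB}$: $\mathcal Z\models p=q$ with $\mathrm{ini}(p)\neq\mathrm{ini}(q)$ and $c(p)=c(q)$. Take $(tp)^n=(tq)^n$ with a new letter $t$; it holds in $\mathcal Y$ by (B3).
* $\mathcal P$: by (A3), $\mathcal Z\models y^Nx=y^jxr$. Apply this $n$ times at the first occurrence of $x$. For $0\le l<n$,
$$y^{lj}y^{(n-l-1)N}\,y^Nx\,r^l\approx_{\mathcal Z}y^{lj}y^{(n-l-1)N}\,y^jxr\,r^l=y^{(l+1)j}y^{(n-l-1)N}xr^{l+1}.$$
So $\mathcal Z\models y^{nN}x=y^{nj}xr^n$. In $\mathcal K$ both sides equal $y^nx$, by (4) and $x=x^{n+1}$. Both sides have length $\ge2$ and content $\{x,y\}$, so by (B4) and the comparison rule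
$$y^{nN}x\approx_{\mathcal Y}(y^{nN}x)^{n+1}\approx_{\mathcal V}(y^{nj}xr^n)^{n+1}\approx_{\mathcal Y}y^{nj}xr^n.$$
The identity fails in $\mathcal P$: its left side is sharp, its right side blunt. $\square$

For groups the tool is the chain (1): all quotients of its $\mathcal Z$-steps are collected in one identity of $\mathcal Z$.

**Lemma 10.** Every identity of $G_{\mathcal Y}$ holds in $G_{\mathcal X}$.

*Proof.* Let $G_{\mathcal Y}\models u=v$ and $c(h)\supseteq c(u)\cup c(v)$. By Lemma 3, $\mathcal Y\models h^nu=h^nv$. Take a chain (1) from $w_0=h^nu$ to $w_{2j+1}=h^nv$ and put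
$$q_1=w_1w_2^{n-1}w_3w_4^{n-1}\cdots w_{2j-1}w_{2j}^{n-1},\qquad q_2=w_2w_2^{n-1}w_4w_4^{n-1}\cdots w_{2j}w_{2j}^{n-1}.$$
Since $w_{2i-1}\approx_{\mathcal Z}w_{2i}$, we have $\mathcal Z\models q_1=q_2$.

In $G_{\mathcal X}$ we have $g^n=1$ and $w_{2i}=w_{2i+1}$ for $0\le i\le j$. Hence $q_2=1$, and $q_1=w_1w_2^{-1}w_3w_4^{-1}\cdots w_{2j-1}w_{2j}^{-1}$ telescopes to
$$q_1=w_1w_{2j}^{-1}=w_0w_{2j+1}^{-1}=uv^{-1}.$$
In $G_{\mathcal Y}\subseteq G_{\mathcal X}$ moreover $uv^{-1}=1$, so $G_{\mathcal Y}\models q_1=q_2$. Let $f$ be a word containing all letters involved. By Lemma 3, $\mathcal Y\models f^nq_1=f^nq_2$, and $\mathcal Z$ satisfies this too. Hence $\mathcal X\models f^nq_1=f^nq_2$, and Lemma 3 gives $G_{\mathcal X}\models q_1=q_2$, that is, $G_{\mathcal X}\models u=v$. $\square$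

## 11. Transfer of $\eta$: crossing two identities of $\mathcal Z$

It remains to show $\eta_{\mathcal Y}\subseteq\eta_{\mathcal X}$ when $\mathcal{LRB}\subseteq\mathcal X$. It is natural to imitate Lemma 10. Suppose $(s,t)\in\eta_{\mathcal Y}$ and take a chain from $(h^nsx)^n$ to $(h^ntx)^n$. Suppose also that every word in it has the form $w_i=a_ixb_i$, with the displayed $x$ the first one. The information sits in the parts $a_i$ before the first $x$, and we want to collect the quotients of the $a_i$ over the $\mathcal Z$-steps.

The imitation breaks at the product. If $\mathcal Z\models a_1xp_1=b_1xq_1$ and $\mathcal Z\models a_2xp_2=b_2xq_2$, then multiplying the identities puts $a_2$ and $b_2$ *behind* the first $x$, where they no longer count. One cannot cut off the tails first, since $\mathcal Z$ is arbitrary; and one cannot simply chain identities $axp=bxq$ and $bxp'=dxq'$, since the tails $q$ and $p'$ may differ. What helps is substitution for $x$: put $a_2x$ for $x$ in the first identity, and put "$x$ followed by the tail of the first identity" for $x$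 in the second. Then both apply to one common word.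

Let $C$ be a nonempty finite set of letters, $x\notin C$. Define
$$\zeta=\{(a,b):\ c(a)=c(b)=C,\ \mathcal Z\models axp=bxq\ \text{ for some possibly empty } p,q\text{ with }c(p),c(q)\subseteq C\cup\{x\}\}.$$
It is reflexive on words of content $C$, and symmetric. For $(a,b)\in\zeta$ and $d\in C^+$ we have $(da,db)\in\zeta$ (multiply on the left) and $(ad,bd)\in\zeta$ (substitute $x\mapsto dx$).

**Lemma 11.** If $(a_1,b_1),(a_2,b_2)\in\zeta$, then $(b_1a_2,\,a_1b_2)\in\zeta$.

*Proof.* Let $\mathcal Z\models a_1xp_1=b_1xq_1$ and $\mathcal Z\models a_2xp_2=b_2xq_2$. Let $p_1',q_1'$ be $p_1,q_1$ with $x$ replaced by $a_2x$. Put $\xi=xp_1'$, and let $p_2'',q_2''$ be $p_2,q_2$ with $x$ replaced by $\xi$. Consider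
$$U=a_1a_2\,\xi\,p_2''=a_1(a_2x)p_1'\,p_2''.$$
The second identity under $x\mapsto\xi$ reads $a_2\xi p_2''=b_2\xi q_2''$, so $U\approx_{\mathcal Z}a_1b_2\xi q_2''=a_1b_2\,x\,p_1'q_2''$. The first identity under $x\mapsto a_2x$ reads $a_1a_2xp_1'=b_1a_2xq_1'$, so $U\approx_{\mathcal Z}b_1a_2\,x\,q_1'p_2''$. Hence $\mathcal Z\models b_1a_2x(q_1'p_2'')=a_1b_2x(p_1'q_2'')$. The words $b_1a_2$, $a_1b_2$ have content $C$, and the tails are words over $C\cup\{x\}$. $\square$

**Lemma 12.** If $\mathcal{LRB}\subseteq\mathcal X$, then $\eta_{\mathcal Y}\subseteq\eta_{\mathcal X}$.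

*Proof.* Let $(s,t)\in\eta_{\mathcal Y}$, $C=c(s)\cup c(t)$, $c(h)=C$, $x\notin C$. By Lemma 4, $\mathcal Y\models(h^nsx)^n=(h^ntx)^n$.

**Step 1: the case $\mathcal{LRB}\nsubseteq\mathcal Z$.** Here one identity of $\mathcal Z$ suffices. Take $\mathcal Z\models p=q$ with (10). Replace each letter of $\alpha$ by $h^n$, $a$ by $sx$, every other letter by $tx$, and multiply by $h^n$ on the left. The first letter outside $\alpha$ is $a$ in $p$ and $b$ in $q$. So $\mathcal Z\models p'=q'$ with
$$p'=h^{nk}sx\cdots,\qquad q'=h^{nl}tx\cdots,\qquad k,l\ge1,\quad c(p')=c(q')=C\cup\{x\}.$$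
By (6), and since $h^{nk}=h^n$ in $\mathcal K$, we get $p'^n\approx_{\mathcal V}(h^nsx)^n$ and $q'^n\approx_{\mathcal V}(h^ntx)^n$. So $p'^n=q'^n$ holds in $\mathcal Y$. It also holds in $\mathcal Z$, hence in $\mathcal X$. Thus $\mathcal X\models(h^nsx)^n=(h^ntx)^n$ and $(s,t)\in\eta_{\mathcal X}$.

From now on $\mathcal{LRB}\subseteq\mathcal Z$. Let $[a]$ denote the class of $a\in C^+$ in the group $\Gamma=C^+/\eta_{\mathcal X}$ of Lemma 4.

**Step 2: $N=\{[a]^{-1}[b]:(a,b)\in\zeta\}$ is a normal subgroup of $\Gamma$.** It contains $1$ and is closed under inverses, because $\zeta$ is reflexive on words of content $C$ and symmetric. It is closed under conjugation $g\mapsto[d]^{-1}g[d]$, since $(a,b)\in\zeta$ implies $(ad,bd)\in\zeta$ and $[ad]^{-1}[bd]=[d]^{-1}[a]^{-1}[b][d]$; and every element of $\Gamma$ has the form $[d]$. For products, let $g_1,g_2\in N$ and $g_2=[a_2]^{-1}[b_2]$ with $(a_2,b_2)\in\zeta$. Then $[a_2]g_1[a_2]^{-1}\in N$; by symmetry of $\zeta$ we may write it as $[b_1]^{-1}[a_1]$ with $(a_1,b_1)\in\zeta$. By Lemma 11,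
$$N\ni[b_1a_2]^{-1}[a_1b_2]=[a_2]^{-1}\bigl([b_1]^{-1}[a_1]\bigr)[a_2]\cdot[a_2]^{-1}[b_2]=g_1g_2.$$

**Step 3: $[s]^{-1}[t]\in N$.** Take a chain (1) from $(h^nsx)^n$ to $(h^ntx)^n$. Since $\mathcal{LRB}\subseteq\mathcal X$ and $\mathcal{LRB}\subseteq\mathcal Z$, all $w_i$ satisfy $\mathrm{ini}(w_i)=\mathrm{ini}(h)x$. So $w_i=a_ixb_i$ with $c(a_i)=C$ (so $x\notin c(a_i)$) and $c(b_i)\subseteq C\cup\{x\}$, where $a_0=h^ns$ and $a_{2j+1}=h^nt$. By Lemma 5, $[a_{2i}]=[a_{2i+1}]$ for $0\le i\le j$. By definition, $(a_{2i-1},a_{2i})\in\zeta$ for $1\le i\le j$. Since $[h^n]=1$,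
$$[s]^{-1}[t]=[a_0]^{-1}[a_{2j+1}]=[a_1]^{-1}[a_{2j}]=\prod_{i=1}^{j}[a_{2i-1}]^{-1}[a_{2i}]\in N.$$

**Step 4: one identity of $\mathcal Z$ that does the work.** By Steps 2 and 3, $[s]^{-1}[t]=[a]^{-1}[b]$ for a single pair $(a,b)\in\zeta$. Put $\hat s=sa^{n-1}a$ and $\hat t=sa^{n-1}b$. Since $[a^{n-1}]=[a]^{-1}$, we have $[\hat s]=[s]$ and $[\hat t]=[s][a]^{-1}[b]=[t]$. Multiplying $(a,b)$ on the left by $h^nsa^{n-1}$ gives $(h^n\hat s,h^n\hat t)\in\zeta$. So $\mathcal Z\models h^n\hat sxp=h^n\hat txq$ for suitable possibly empty $p,q$ over $C\cup\{x\}$, and hence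
$$\mathcal Z\models(h^n\hat sxp)^n=(h^n\hat txq)^n.\tag{11}$$

**Step 5: the same identity holds in $\mathcal Y$.** We have $(\hat s,s),(\hat t,t)\in\eta_{\mathcal X}\subseteq\eta_{\mathcal Y}$ and $(s,t)\in\eta_{\mathcal Y}$, so $(\hat s,\hat t)\in\eta_{\mathcal Y}$. By (6),
$$(h^n\hat sxp)^n\approx_{\mathcal V}(h^n\hat sx)^n\approx_{\mathcal Y}(h^n\hat tx)^n\approx_{\mathcal V}(h^n\hat txq)^n.$$
So the identity in (11) holds in $\mathcal Y$ and in $\mathcal Z$, hence in $\mathcal X$. By (6), $\mathcal X\models(h^n\hat sx)^n=(h^n\hat tx)^n$, that is, $(\hat s,\hat t)\in\eta_{\mathcal X}$. As $(\hat s,s),(\hat t,t)\in\eta_{\mathcal X}$, we conclude $(s,t)\in\eta_{\mathcal X}$. $\square$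

## 12. Upper-modularity of $\mathcal K\vee\mathcal P$ and of its subvarieties

**Proof of Theorem 1.** Let $\mathcal Y_0\subseteq\mathcal V=\mathcal K\vee\mathcal P$ and let $\mathcal Z$ be any variety. By Section 5 with $\mathcal W=\mathcal V$, the varieties $\mathcal Y=\mathcal Y_0\vee(\mathcal V\wedge\mathcal Z)$ and $\mathcal X=\mathcal V\wedge(\mathcal Y_0\vee\mathcal Z)$ satisfy (3). Lemmas 9, 10 and 12 verify the hypotheses of Proposition 8, so $\mathcal X=\mathcal Y$. Thus $\mathcal V$ is upper-modular. The statement for $\overleftarrow{\mathcal P}$ follows by duality. $\blacksquare$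

**Proof of Theorem 2(a).** Let $\mathcal{RZ}\nsubseteq\mathcal K$, let $\mathcal W\subseteq\mathcal K\vee\mathcal P$, $\mathcal Y_0\subseteq\mathcal W$, and let $\mathcal Z$ be arbitrary. By Section 5 the varieties $\mathcal Y_0\vee(\mathcal W\wedge\mathcal Z)$ and $\mathcal W\wedge(\mathcal Y_0\vee\mathcal Z)$ satisfy (3). Sections 10 and 11 used nothing but (3), so these two varieties coincide and $\mathcal W$ is upper-modular. If $\mathcal{RZ}\subseteq\mathcal K$, then $\mathcal K\vee\mathcal P$ is not upper-modular by Lemma 2. The dual statement follows by duality. $\blacksquare$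

**Proof of Theorem 2(b).** "If" is Theorem 1. "Only if" is the known result quoted in Section 3, since its first alternative (that $S^2$ is completely regular for all $S\in\mathcal V$) is excluded by assumption.

We also check that every variety in (ii) or (iii) is of the type considered in (b). Let $\mathcal K\models x=x^{n+1}$. Then $\mathcal K\vee\mathcal P\models xy=x^{n+1}y$, hence $xy=x^{kn+1}y$ for all $k\ge1$. In a nilsemigroup, $x^{kn+1}=0$ for large $k$, so $xy=0$, and the degree is $\le2$. Moreover $S=\{e,a,0\}$ from Lemma 0 lies in $\mathcal P$, and $a=ea\in S^2$. The element $a$ lies in no subgroup, since $a^2=0\ne a$ and the only subgroup containing $0$ is $\{0\}$. So $S^2$ is not completely regular. The case of $\overleftarrow{\mathcal P}$ is dual. $\blacksquare$
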